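# Stronger coupling, slower relaxation: Glauber dynamics for the Ising model on a tree

## 1. Two spins, then three

Take one edge $\{u,v\}$ with a spin $\sigma_u,\sigma_v\in\{-1,1\}$ at each end, and give the four configurations weights proportional to $e^{\beta\sigma_u\sigma_v}$, where $\beta\ge 0$. Each vertex carries an independent Poisson clock of rate $1$. When the clock at $u$ rings, $\sigma_u$ is forgotten and drawn afresh from its conditional law given $\sigma_v$; likewise for $v$. How fast does this chain forget its starting point?

Write $\theta=\tanh\beta$. Given $\sigma_v$, the spin $\sigma_u$ has mean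
$$\frac{e^{\beta\sigma_v}-e^{-\beta\sigma_v}}{e^{\beta\sigma_v}+e^{-\beta\sigma_v}}=\tanh(\beta\sigma_v)=\theta\sigma_v .$$
The generator $\mathcal L$ sends $f$ to the sum, over the two vertices, of (average of $f$ after the update) $-f$. Hence
$$\mathcal L\sigma_u=\theta\sigma_v-\sigma_u,\qquad \mathcal L\sigma_v=\theta\sigma_u-\sigma_v,\qquad \mathcal L(\sigma_u\sigma_v)=2(\theta-\sigma_u\sigma_v).$$
For the last one, updating $u$ replaces $\sigma_u\sigma_v$ by $\theta\sigma_v\sigma_v=\theta$, and so does updating $v$. The four eigenfunctions and their eigenvalues are therefore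
$$1:\ 0,\qquad \sigma_u+\sigma_v:\ -(1-\theta),\qquad \sigma_u-\sigma_v:\ -(1+\theta),\qquad \sigma_u\sigma_v-\theta:\ -2 .$$
The spectral gap is $1-\theta$, and the relaxation time, its reciprocal, is
$$\frac1{1-\tanh\beta}=\frac{1+e^{2\beta}}2 ,$$
which increases with $\beta$.

Now take three spins in a path $x-\rho-y$: a root $\rho$ with two children. Put $t=\tanh 2\beta$ and $S=\sigma_x+\sigma_y$. Given its neighbors, $\sigma_\rho$ has mean $\tanh(\beta(\sigma_x+\sigma_y))=\frac t2 S$: both sides are $t\sigma_x$ if $\sigma_x=\sigma_y$, and $0$ otherwise. Given $\sigma_\rho$, each leaf has mean $\theta\sigma_\rho$. So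
$$\mathcal LS=-S+2\theta\sigma_\rho,\qquad \mathcal L\sigma_\rho=-\sigma_\rho+\tfrac t2S,$$
and on the span of $S,\sigma_\rho$ the eigenvalues are $-1\pm\sqrt{\theta t}$. The other odd functions give
$$\mathcal L(\sigma_x-\sigma_y)=-(\sigma_x-\sigma_y),\qquad \mathcal L(\sigma_x\sigma_\rho\sigma_y)=-3\sigma_x\sigma_\rho\sigma_y+\left(\tfrac t2+\theta\right)S,$$
which adds the eigenvalues $-1$ and $-3$. For the even functions put $A=\sigma_x\sigma_\rho+\sigma_y\sigma_\rho$ and $B=\sigma_x\sigma_y$. Modulo constants, $\mathcal LA=-2A+tB$ and $\mathcal LB=-2B+\theta A$, while $\mathcal L(\sigma_x\sigma_\rho-\sigma_y\sigma_\rho)=-2(\sigma_x\sigma_\rho-\sigma_y\sigma_\rho)$. This adds $-2\pm\sqrt{\theta t}$ and $-2$, besides $0$ for the constants. All eight eigenvalues are listed, and since $\sqrt{\theta t}<1$ the gap is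
$$1-\sqrt{\tanh\beta\,\tanh2\beta},$$
which decreases in $\beta$. Again the relaxation time increases.

Does this persist on a tree of any depth? There is then no closed formula to look at. Berger, Kenyon, Mossel and Peres ("Glauber Dynamics on Trees and Hyperbolic Graphs", arXiv:math/0308284, 2003) are the source of the question, for the exponential growth rate of the relaxation time in the depth. We now state it precisely.

## 2. Heat-bath dynamics, its Dirichlet form, and three theorems

Let $G=(V,E)$ be a finite simple graph, with real couplings $J_e$ on the edges and clock rates $c_v>0$ on the vertices.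

**Definition (Ising measure).** $\mu_J$ is the probability measure on $\{-1,1\}^V$ with $\mu_J(\sigma)\propto\exp\bigl(\sum_{e=uv}J_e\sigma_u\sigma_v\bigr)$.

**Definition (heat-bath dynamics).** Each vertex $v$ has an independent Poisson clock of rate $c_v$; when it rings, $\sigma_v$ is resampled from $\mu_J$ conditioned on the other spins. With $\mathsf E_vf=\mathbb E_{\mu_J}[f\mid\sigma_{V\setminus v}]$ the generator is
$$\mathcal L=\sum_{v\in V}c_v(\mathsf E_v-I).$$

Write $\sigma_v^{\pm}$ for the configuration that agrees with $\sigma$ off $v$ and equals $\pm1$ at $v$. Then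
$$\mathsf E_vf(\sigma)=q_v(\sigma)f(\sigma_v^+)+(1-q_v(\sigma))f(\sigma_v^-),\qquad q_v(\sigma)=\Bigl(1+e^{-2\sum_{w\sim v}J_{vw}\sigma_w}\Bigr)^{-1}. \tag{1}$$
Here $q_v(\sigma)$ is the conditional probability of a plus at $v$. It does not depend on $\sigma_v$, and it lies strictly between $0$ and $1$.

**The Dirichlet form.** Work in $L^2(\mu_J)$. A conditional expectation is an orthogonal projection, so $\mathcal L$ is self-adjoint (the chain is reversible), and $\langle f,(I-\mathsf E_v)f\rangle=\|f-\mathsf E_vf\|^2$. Thus
$$D_J(f):=-\langle f,\mathcal Lf\rangle_{\mu_J}=\sum_{v}c_v\,\mathbb E_{\mu_J}\bigl[\operatorname{Var}_{\mu_J}(f\mid\sigma_{V\setminus v})\bigr]\ \ge 0 . \tag{2}$$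
If $D_J(f)=0$, then every conditional variance in (2) vanishes. Since $0<q_v<1$, this says $f(\sigma_v^+)=f(\sigma_v^-)$ for all $v$ and $\sigma$, so $f$ is constant. Hence the eigenvalue $0$ of $\mathcal L$ is simple, all others are negative, and by the spectral theorem
$$\operatorname{gap}(J)=\min\left\{\frac{D_J(f)}{\operatorname{Var}_{\mu_J}(f)}:\ f\text{ nonconstant}\right\}>0 . \tag{3}$$
The relaxation time is $1/\operatorname{gap}(J)$. As an example, on one edge with coupling $\beta$ and unit rates, $f=\sigma_u+\sigma_v$ has $\operatorname{Var}(f\mid\sigma_v)=1-\theta^2$, so $D(f)=2(1-\theta^2)$, while $\operatorname{Var}(f)=2+2\theta$. The quotient is $1-\theta$, as in Section 1.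

**The tree.** For integers $b\ge2$ and $n\ge1$, $T_{n,b}$ is the $b$-ary tree of depth $n$: every vertex at distance less than $n$ from the root has exactly $b$ children, and those at distance $n$ are leaves. The path $x-\rho-y$ above is $T_{1,2}$. Let $\tau_2(n,b,\beta)$ be the relaxation time on $T_{n,b}$ with all couplings $\beta$ and all rates $1$, and let
$$\tau_2(\beta)=\lim_{n\to\infty}\frac{\log\tau_2(n,b,\beta)}n$$
for fixed $b$. We take as given that this limit exists and is finite for every $\beta$. The question: is $\tau_2(\beta)$ monotone on $\beta\ge0$? (Negative $\beta$ adds nothing: the tree is bipartite, and $\tau_2(n,b,\beta)=\tau_2(n,b,-\beta)$.) The answer is yes, and monotonicity already holds at each finite depth.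

**Theorem A.** For all $b\ge2$, $n\ge1$ and $0\le\beta\le\beta'$ we have $\tau_2(n,b,\beta)\le\tau_2(n,b,\beta')$. Consequently $\tau_2(\beta)\le\tau_2(\beta')$.

**Theorem B.** Let $F=(V,E)$ be a finite forest with couplings in $\mathbb R$ and arbitrary clock rates $c_v>0$.

1. If $|J_e|\le|J'_e|$ for all $e$, then $\operatorname{gap}(J)\ge\operatorname{gap}(J')$.
2. If $F$ is a tree and all $J'_e\neq0$, then equality holds in 1 if and only if $|J_e|=|J'_e|$ for all $e$.

In particular $\beta\mapsto\tau_2(n,b,\beta)$ is strictly increasing on $[0,\infty)$ for each $n\ge 1$: for $0\le\beta<\beta'$ apply part 2 to $T_{n,b}$ with $J\equiv\beta$ and $J'\equiv\beta'$.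

**Theorem C.** For $\beta>0$, $\tau_2(\beta)\ge\log(b\tanh^2\beta)$. Moreover $\{\beta\ge0:\tau_2(\beta)=0\}=[0,\beta_c]$, where $\beta_c=\operatorname{arctanh}(1/\sqrt b)$.

Theorems A and B are proved here from scratch; one inclusion in Theorem C uses a cited theorem. Strict monotonicity of the exponent $\tau_2(\beta)$ on $[\beta_c,\infty)$ is not claimed: strict inequalities at each $n$ become weak ones after $\frac1n\log$ and the limit.

## 3. A Rayleigh quotient that moves the wrong way

By (3) the gap is a minimum of Rayleigh quotients $D_\beta(f)/\operatorname{Var}_\beta(f)$. The first thing to try is to fix $f$ and show that its quotient decreases in $\beta$; the minimum would then decrease too.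

This fails on a single edge. The function $\sigma_u-\sigma_v$ is an eigenfunction with eigenvalue $-(1+\theta)$, so its Rayleigh quotient is $1+\tanh\beta$, which strictly increases with $\beta$. Some modes speed up when the coupling grows. So we cannot treat all $f$ alike, and must know something about the slowest mode: here $\sigma_u+\sigma_v$, and for $T_{1,2}$ with $\beta>0$ the function $S+2\sqrt{\theta/t}\,\sigma_\rho$. (Check: with $k=2\sqrt{\theta/t}$, $\mathcal L(S+k\sigma_\rho)=-(S+k\sigma_\rho)+\tfrac{kt}2S+2\theta\sigma_\rho$, and $\tfrac{kt}2=\sqrt{\theta t}$, $2\theta=k\sqrt{\theta t}$.) Both change sign under $\sigma\mapsto-\sigma$, and both increase in every spin.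

Before using this, we need some way to compare two different measures $\mu_J$ and $\mu_{J'}$ at all.

## 4. The weaker Ising measure as a percolation mixture

Start from the identity $e^{J\sigma_u\sigma_v}=\cosh J\,(1+\tanh J\;\sigma_u\sigma_v)$, valid because $\sigma_u\sigma_v=\pm1$. On one edge, with $0\le J\le J'$, $J'>0$, $\theta=\tanh J$, $\theta'=\tanh J'$ and $p=\theta/\theta'$, it gives
$$\mu_J(\sigma)=\frac{1+\theta\sigma_u\sigma_v}4=p\cdot\frac{1+\theta'\sigma_u\sigma_v}4+(1-p)\cdot\frac14 .$$
In words: keep the edge with probability $p$ at the *stronger* coupling, delete it otherwise. This works on every graph.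

Fix $0\le J_e\le J'_e$ for all $e\in E$. For $\omega\subseteq E$ let $\mu_\omega$, $D_\omega$, $\operatorname{gap}(\omega)$ refer to the model with couplings $J'_e1\{e\in\omega\}$ and the same rates $c_v$.

**Lemma 1 (mixture).** Let $G$ be any finite graph and $0\le J\le J'$. There is a joint law of $(\sigma,\omega)$ on $\{-1,1\}^V\times 2^E$ such that $\sigma\sim\mu_J$ and, given $\omega$, $\sigma\sim\mu_\omega$. Let $\mathbb Q$ be the law of $\omega$. Then $\mu_J=\sum_\omega\mathbb Q(\omega)\mu_\omega$, and for every $f$
$$D_J(f)=\sum_\omega\mathbb Q(\omega)D_\omega(f)+\sum_vc_v\,\mathbb E\operatorname{Var}\bigl(\mathbb E[f\mid\sigma_{V\setminus v},\omega]\,\big|\,\sigma_{V\setminus v}\bigr). \tag{4}$$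
In particular $D_J(f)\ge\sum_\omega\mathbb Q(\omega)D_\omega(f)$.

**Proof. Step 1: build the joint law by expanding a product.** Put $\theta_e=\tanh J_e$, $\theta'_e=\tanh J'_e$, and $p_e=\theta_e/\theta'_e\in[0,1]$, with $p_e=1$ if $\theta'_e=0$ (then $\theta_e=0$ too). In all cases $p_e\theta'_e=\theta_e$, so $1+\theta_e\sigma_u\sigma_v=(1-p_e)+p_e(1+\theta'_e\sigma_u\sigma_v)$, and
$$\mu_J(\sigma)\propto\prod_{e=uv}(1+\theta_e\sigma_u\sigma_v)=\sum_{\omega\subseteq E}\ \prod_{e\in\omega}p_e\prod_{e\notin\omega}(1-p_e)\prod_{e=uv\in\omega}(1+\theta'_e\sigma_u\sigma_v).$$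
All terms are nonnegative. Give the pair $(\sigma,\omega)$ a probability proportional to its term. Summing over $\omega$ shows $\sigma\sim\mu_J$. For fixed $\omega$ the last product is a positive constant times $\mu_\omega(\sigma)$, so, given $\omega$, $\sigma\sim\mu_\omega$.

**Step 2: compare Dirichlet forms by conditioning on more.** The law of total variance, applied conditionally on $X=\sigma_{V\setminus v}$, reads
$$\operatorname{Var}(f\mid X)=\mathbb E[\operatorname{Var}(f\mid X,\omega)\mid X]+\operatorname{Var}\bigl(\mathbb E[f\mid X,\omega]\mid X\bigr).$$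
Take expectations, multiply by $c_v$, and sum over $v$. The left side becomes $D_J(f)$. Given $\omega$ the spins have law $\mu_\omega$, so $\mathbb E\operatorname{Var}(f\mid\sigma_{V\setminus v},\omega)=\sum_\omega\mathbb Q(\omega)\,\mathbb E_{\mu_\omega}\operatorname{Var}_{\mu_\omega}(f\mid\sigma_{V\setminus v})$, and the first term on the right becomes $\sum_\omega\mathbb Q(\omega)D_\omega(f)$. This is (4), and its last term is nonnegative. $\square$

**Where a direct use of the mixture stalls.** From (4) and (3) for $\mu_\omega$,
$$D_J(f)\ \ge\ \sum_\omega\mathbb Q(\omega)D_\omega(f)\ \ge\ \min_\omega\operatorname{gap}(\omega)\cdot\sum_\omega\mathbb Q(\omega)\operatorname{Var}_{\mu_\omega}(f). \tag{5}$$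
To conclude anything about $\operatorname{gap}(J)$ we want $\operatorname{Var}_{\mu_J}(f)$ on the right. But total variance, this time with respect to $\omega$, says
$$\operatorname{Var}_{\mu_J}(f)=\sum_\omega\mathbb Q(\omega)\operatorname{Var}_{\mu_\omega}(f)+\operatorname{Var}_{\mathbb Q}\bigl(\mu_\omega(f)\bigr), \tag{6}$$
and the last term has the wrong sign for us. It is not zero in general: on one edge with $f=\sigma_u\sigma_v$ and $0<\theta<\theta'$, the mean $\mu_\omega(f)$ is $\theta'$ with probability $p$ and $0$ otherwise, so the missing variance is $p(1-p)\theta'^2=\theta(\theta'-\theta)>0$.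

The missing term in (6) vanishes exactly when $\mu_\omega(f)$ is the same for $\mathbb Q$-almost every $\omega$. Every $\mu_\omega$ is invariant under the global flip $\sigma\mapsto-\sigma$. So *if $f$ changes sign under the flip, then $\mu_\omega(f)=0$ for all $\omega$*. What we need is a slowest mode that changes sign under the flip.

## 5. An odd increasing slow mode

**Definition.** A function $f$ on $\{-1,1\}^V$ is *odd* if $f(-\sigma)=-f(\sigma)$, and *increasing* if $\sigma\le\sigma'$ coordinatewise implies $f(\sigma)\le f(\sigma')$.

On two spins, $\sigma_u+\sigma_v$ is odd and increasing, $\sigma_u-\sigma_v$ is odd but not increasing, and $1\{\sigma_u=\sigma_v=+1\}$ is increasing but not odd.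

An eigenspace of $\mathcal L$ splits into odd and even parts, since $\mathcal L$ commutes with the flip. The danger is that the odd part of a slowest mode could be zero. Monotonicity excludes this: a nonconstant increasing function is strictly larger at $+\mathbf 1$ than at $-\mathbf 1$, so its odd part is not zero.

**Lemma 2 (slow mode).** Let $G$ be any finite graph, $J\ge0$ and $\gamma=\operatorname{gap}(J)$. There is a nonzero, odd, increasing $h$ with $\mathcal Lh=-\gamma h$. If the graph of edges with $J_e>0$ is connected on $V$, then $h$ depends on every coordinate $\sigma_v$.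

**Proof. Step 1: the semigroup preserves increasing functions.** This is where $J\ge0$ enters: by (1), $q_v$ is then increasing in $\sigma$. Let $f$ be increasing and $\sigma\le\sigma'$. Then
$$\mathsf E_vf(\sigma)\le q_v(\sigma)f(\sigma'^{+}_v)+(1-q_v(\sigma))f(\sigma'^{-}_v)\le q_v(\sigma')f(\sigma'^{+}_v)+(1-q_v(\sigma'))f(\sigma'^{-}_v)=\mathsf E_vf(\sigma').$$
The first inequality holds because $\sigma_v^\pm\le\sigma'^{\pm}_v$. The second holds because we move weight $q_v(\sigma')-q_v(\sigma)\ge0$ from $f(\sigma'^-_v)$ to the larger value $f(\sigma'^+_v)$. So $\mathsf E_v$ preserves increasing functions. Now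
$$P_t:=e^{t\mathcal L}=e^{-t\sum_vc_v}\sum_{k\ge0}\frac{t^k}{k!}\Bigl(\sum_vc_v\mathsf E_v\Bigr)^k ,$$
and sums with nonnegative coefficients, and limits, of increasing functions are increasing. Hence $P_t$ preserves increasing functions.

**Step 2: produce an increasing eigenfunction as a long-time limit.** Let $\Pi$ be the orthogonal projection onto the eigenspace of $-\gamma$. We need an increasing $g$ with $\Pi g\ne0$. The functions $\prod_{v\in A}1\{\sigma_v=+1\}$, $A\subseteq V$, are increasing, and they span all functions: with $x_v=1\{\sigma_v=+1\}$, the indicator of the configuration with plus set $A$ is $\prod_{v\in A}x_v\prod_{v\notin A}(1-x_v)$, which expands into such products. Since $\Pi\neq0$, one of them has $\Pi g\ne0$. Expand it as $g=\mu_J(g)+\Pi g+\sum_{\lambda>\gamma}g_\lambda$ with $\mathcal Lg_\lambda=-\lambda g_\lambda$. Then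
$$e^{\gamma t}\bigl(P_tg-\mu_J(g)\bigr)=\Pi g+\sum_{\lambda>\gamma}e^{-(\lambda-\gamma)t}g_\lambda\ \longrightarrow\ f:=\Pi g\qquad(t\to\infty).$$
The left side is increasing for each $t$ by Step 1, so $f$ is increasing. It is nonzero and orthogonal to constants, hence nonconstant. Since $f(-\mathbf1)\le f\le f(+\mathbf1)$ everywhere, $f(+\mathbf1)>f(-\mathbf1)$.

**Step 3: take the odd part.** By (1), $q_v(-\sigma)=1-q_v(\sigma)$, so each $\mathsf E_v$, and with it $\mathcal L$, commutes with the flip. Put $h(\sigma)=\frac12\bigl(f(\sigma)-f(-\sigma)\bigr)$. Then $\mathcal Lh=-\gamma h$ and $h$ is odd. It is increasing because both $f(\sigma)$ and $-f(-\sigma)$ are. And $h(+\mathbf1)=\frac12(f(+\mathbf1)-f(-\mathbf1))>0$, so $h\neq0$.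

**Step 4: show that $h$ sees every vertex, for later use in strict inequalities.** Assume the positive-coupling graph is connected, and suppose $h$ does not depend on $\sigma_v$. Then $\mathsf E_vh=h$. For $y\ne v$, since $h$ ignores $\sigma_v$,
$$\mathsf E_yh(\sigma_v^\pm)=h(\sigma_y^-)+q_y(\sigma_v^\pm)\bigl(h(\sigma_y^+)-h(\sigma_y^-)\bigr).$$
Subtract the two signs and use the eigenvalue equation:
$$0=-\gamma\bigl(h(\sigma_v^+)-h(\sigma_v^-)\bigr)=\mathcal Lh(\sigma_v^+)-\mathcal Lh(\sigma_v^-)=\sum_{y\ne v}c_y\bigl(q_y(\sigma_v^+)-q_y(\sigma_v^-)\bigr)\bigl(h(\sigma_y^+)-h(\sigma_y^-)\bigr).$$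
Every term is nonnegative, since $q_y$ and $h$ are increasing, so every term is $0$. If $J_{vy}>0$, then $q_y(\sigma_v^+)>q_y(\sigma_v^-)$ by (1), which forces $h(\sigma_y^+)=h(\sigma_y^-)$ for all $\sigma$: $h$ does not depend on $\sigma_y$ either. Spreading along positive edges, $h$ depends on no coordinate, so it is constant, hence $0$ because it is odd. This is a contradiction. $\square$

Now the stalled estimate (5) goes through.

**Lemma 3 (gap of a mixture).** Let $G$ be any finite graph and $0\le J\le J'$. Then $\operatorname{gap}(J)\ge\min_{\omega\subseteq E}\operatorname{gap}(\omega)$.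

**Proof.** Let $h$ be the function of Lemma 2 for the couplings $J$. It is odd, and $\mu_J$ and all $\mu_\omega$ are flip-invariant, so $\mu_J(h)=\mu_\omega(h)=0$ and every variance of $h$ is a second moment. As $h$ is a slowest mode for $J$,
$$\operatorname{gap}(J)\,\mu_J(h^2)=D_J(h)\ \ge\ \sum_\omega\mathbb Q(\omega)D_\omega(h)\ \ge\ \sum_\omega\mathbb Q(\omega)\operatorname{gap}(\omega)\,\mu_\omega(h^2)\ \ge\ \min_\omega\operatorname{gap}(\omega)\cdot\mu_J(h^2). \tag{7}$$
The last step uses $\sum_\omega\mathbb Q(\omega)\mu_\omega(h^2)=\mu_J(h^2)$. Divide by $\mu_J(h^2)>0$. $\square$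

## 6. Deleting edges in a forest raises the gap

It remains to compare $\operatorname{gap}(\omega)$ with $\operatorname{gap}(J')$: same coupling strength, fewer edges. On $T_{1,2}$ with unit rates and coupling $\beta$, deleting one edge leaves an edge and a point, with gap $\min(1-\theta,1)=1-\theta$. This is at least $1-\sqrt{\theta t}$, because $t=\tanh2\beta\ge\theta$.

**Lemma 4 (deletion).** Let $F=(V,E)$ be a forest, $J'\ge0$ and $\omega\subseteq E$. Then $\operatorname{gap}(\omega)\ge\operatorname{gap}(J')$.

**Proof. Step 1: reduce to one component of $(V,\omega)$.** Under the couplings $J'1_\omega$, the measure $\mu_\omega$ is the product, over the components $C$ of $(V,\omega)$, of the Ising measures $\mu_C$ on $C$ with its $\omega$-edges and couplings $J'$. The generator is a sum of generators acting on separate sets of coordinates. Products of eigenfunctions, one for each component, form an eigenbasis, and their eigenvalues are sums of the component eigenvalues. The smallest nonzero rate is obtained by taking a nonconstant factor in one component only. So $\operatorname{gap}(\omega)=\min_C\operatorname{gap}(C)$,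 and it suffices to show $\operatorname{gap}(C)\ge\operatorname{gap}(J')$ for each $C$.

Fix $C$. It is connected through $\omega$-edges. Hence every edge of $F$ with both ends in $C$ belongs to $\omega$: otherwise, together with an $\omega$-path between its ends, it would form a cycle in $F$.

**Step 2: show that the marginal of $\mu_{J'}$ on $\{-1,1\}^C$ is $\mu_C$, by peeling off leaves.** If $V\ne C$, there is a vertex $\ell\notin C$ of degree at most $1$ in $F$. This is clear if some component of $F$ does not meet $C$, since a finite tree has a vertex of degree at most $1$. Otherwise $F$ has one component, larger than $C$; let $\ell$ be a vertex at maximal distance $d\ge1$ from $C$. Suppose it had two neighbors $w_1,w_2$. Each $w_i$ is at distance at most $d$ from $C$. A shortest path from $w_i$ to $C$ avoids $\ell$, because it starts at $w_i\neq\ell$ and all its later vertices are at distance less than $d$. Since $C$ is connected and does not contain $\ell$, the vertices $w_1$ and $w_2$ are joined by a path avoiding $\ell$, and with $\ell$ this closes a cycle. This is a contradiction.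

Now sum out $\sigma_\ell$ in $\mu_{J'}(\sigma)\propto\prod_{e=uv}(1+\theta'_e\sigma_u\sigma_v)$. If $\ell$ has a neighbor $w$, then $\sum_{\sigma_\ell=\pm1}(1+\theta'_{\ell w}\sigma_\ell\sigma_w)=2$; if $\ell$ is isolated, the sum is also a factor $2$. So the marginal on $V\setminus\ell$ is the Ising measure on the forest $F\setminus\ell$, with the same couplings on the remaining edges. $C$ is still connected in $F\setminus\ell$, so we may repeat until only $C$ remains. The edges left are the $F$-edges inside $C$, which are the $\omega$-edges of $C$ by Step 1. So the marginal is $\mu_C$.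

**Step 3: compare Dirichlet forms, again by conditioning on more.** Let $f$ be a nonconstant function of $\sigma_C$, viewed also as a function on $\{-1,1\}^V$. By Step 2 its variances under $\mu_{J'}$ and $\mu_C$ agree. In $D_{J'}(f)$ the terms with $v\notin C$ vanish, and
$$D_{J'}(f)=\sum_{v\in C}c_v\,\mathbb E_{\mu_{J'}}\operatorname{Var}(f\mid\sigma_{V\setminus v})\ \le\ \sum_{v\in C}c_v\,\mathbb E_{\mu_{J'}}\operatorname{Var}(f\mid\sigma_{C\setminus v})=D_C(f).$$
The inequality holds because more conditioning lowers expected conditional variance. The last equality holds because only the law of $\sigma_C$ is involved, and that is $\mu_C$. Dividing by the common variance and minimizing over $f$ gives $\operatorname{gap}(J')\le\operatorname{gap}(C)$. $\square$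

**Remark.** Step 2 uses that $F$ has no cycles. On a triangle with all couplings $\beta>0$ and $C=\{u,v\}$, $\omega=\{uv\}$, expanding $\prod(1+\theta\sigma\sigma)$ gives $\mathbb E[\sigma_u\sigma_v]=\frac{\theta+\theta^2}{1+\theta^3}=\frac{\theta}{1-\theta+\theta^2}>\theta$, so the marginal on $C$ is not $\mu_C$.

**Proof of Theorem A.** Apply Lemmas 3 and 4 to $F=T_{n,b}$ with $J\equiv\beta\le J'\equiv\beta'$ and all $c_v=1$:
$$\operatorname{gap}(\beta)\ \ge\ \min_\omega\operatorname{gap}(\omega)\ \ge\ \operatorname{gap}(\beta').$$
Taking reciprocals, $\tau_2(n,b,\beta)\le\tau_2(n,b,\beta')$ for every $n$. Take logarithms, divide by $n$ and let $n\to\infty$: $\tau_2(\beta)\le\tau_2(\beta')$. $\blacksquare$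

## 7. Signed couplings and strict inequality

**Proof of Theorem B. Step 1: remove the signs.** Root each component of $F$ and let $s_v$ be the product of $\operatorname{sign}(J_e)$ along the path from the root to $v$, with $\operatorname{sign}(0)=1$. For an edge $e=uv$ with $u$ the parent, $s_v=s_u\operatorname{sign}(J_e)$, so $J_es_us_v=|J_e|$. Hence the map $\sigma_v\mapsto s_v\sigma_v$ carries $\mu_J$ to $\mu_{|J|}$. It acts on each coordinate separately, so it carries resampling at $v$ to resampling at $v$, and it conjugates the two heat-bath dynamics. Thus $\operatorname{gap}(J)=\operatorname{gap}(|J|)$, and we may assume $J,J'\ge0$. (On $T_{n,b}$ this also gives $\tau_2(n,b,-\beta)=\tau_2(n,b,\beta)$.)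

**Step 2: part 1.** With $0\le J\le J'$, Lemmas 3 and 4 give $\operatorname{gap}(J)\ge\min_\omega\operatorname{gap}(\omega)\ge\operatorname{gap}(J')$.

**Step 3: reduce part 2 to one edge with all couplings positive.** If $|J_e|=|J'_e|$ for all $e$, equality holds by Step 1. Conversely, let $F$ be a tree, all $J'_e>0$, $0\le J\le J'$ and $J\ne J'$; we must show $\operatorname{gap}(J)>\operatorname{gap}(J')$. Some $J_e$ may be $0$, which would spoil the connectedness in Lemma 2. So put $J''=\frac12(J+J')$. Then all $J''_e>0$, $J\le J''\le J'$, $J''\ne J'$, and $\operatorname{gap}(J)\ge\operatorname{gap}(J'')$ by part 1. Now change $J''$ into $J'$ one edge at a time. It is enough to prove that the gap strictly decreases when all couplings are positive and a single one, at $e=uv$, is raised. From here on, $J$ and $J'$ denote the couplings before and after such a move: $J'_e>J_e>0$, and $J,J'$ agree and are positive on the other edges.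

**Step 4: show that the first inequality in (7) is strict.** In Lemma 1 every edge other than $e$ now has $p=1$ and is always kept. Only $\omega_e=1\{e\in\omega\}$ is random, with $p=\theta_e/\theta'_e\in(0,1)$. Given $\sigma$, the values $\omega_e=1$ and $\omega_e=0$ have probabilities proportional to $p(1+\theta'_e\sigma_u\sigma_v)>0$ and $1-p>0$. So, given $\sigma_{V\setminus v}$, both values have positive probability.

Let $h$ be as in Lemma 2 for $J$. The positive-coupling graph is the whole tree, so $h$ depends on every coordinate. Suppose that $D_J(h)=\sum_\omega\mathbb Q(\omega)D_\omega(h)$. Then the last sum in (4) vanishes, and in particular its term at $v$ (here $c_v>0$ is used):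
$$\mathbb E\operatorname{Var}\bigl(\mathbb E[h\mid\sigma_{V\setminus v},\omega_e]\,\big|\,\sigma_{V\setminus v}\bigr)=0 .$$
Hence $\mathbb E[h\mid\sigma_{V\setminus v},\omega_e=1]=\mathbb E[h\mid\sigma_{V\setminus v},\omega_e=0]$ for every $\sigma_{V\setminus v}$. Let $q^{(i)}$ be the probability of $\sigma_v=+1$ given $\sigma_{V\setminus v}$ and $\omega_e=i$. The two conditional expectations are $h(\sigma_v^-)+q^{(i)}(h(\sigma_v^+)-h(\sigma_v^-))$, so
$$\bigl(q^{(1)}-q^{(0)}\bigr)\bigl(h(\sigma_v^+)-h(\sigma_v^-)\bigr)=0\qquad\text{for every }\sigma .$$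
By (1), the log-odds of $q^{(i)}$ is $2iJ'_e\sigma_u+2\sum_{w\sim v,\,w\ne u}J_{vw}\sigma_w$. The two values differ by $2J'_e\sigma_u\ne0$, so $q^{(1)}\ne q^{(0)}$, and $h$ does not depend on $\sigma_v$. This contradicts Lemma 2.

**Step 5: conclude.** With strictness in the first step of (7), and Lemma 4 for each $\omega$,
$$\operatorname{gap}(J)\,\mu_J(h^2)=D_J(h)>\sum_\omega\mathbb Q(\omega)D_\omega(h)\ge\sum_\omega\mathbb Q(\omega)\operatorname{gap}(\omega)\mu_\omega(h^2)\ge\operatorname{gap}(J')\,\mu_J(h^2).\qquad\blacksquare$$

**Remark.** Both hypotheses in part 2 matter. On two disjoint edges with unit rates and couplings $J_1,J_2\ge0$ the gap is $\min(1-\tanh J_1,1-\tanh J_2)$, so raising $J_1$ while it stays below $J_2$ changes nothing. A path on four vertices with middle coupling $0$ gives the same model on a tree, with one $J'_e=0$.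

## 8. A lower bound on the growth rate, and where it vanishes

**Proof of Theorem C. Step 1: a test function for the lower bound.** Let $\beta>0$, $\theta=\tanh\beta$, let $\rho$ be the root of $T_{n,b}$, and take $f=\sum_{x\text{ leaf}}\sigma_x$, a sum over $b^n$ leaves.

First, $\mathbb E[\sigma_x\mid\sigma_\rho]=\theta^n\sigma_\rho$ for each leaf $x$. Indeed, by the peeling argument of Lemma 4, Step 2, the marginal on the path $\rho=x_0,x_1,\dots,x_n=x$, and on each initial segment of it, is the Ising measure of that path. So given $\sigma_{x_0},\dots,\sigma_{x_{k-1}}$, the spin at $x_k$ takes value $a$ with probability $\frac12(1+\theta a\sigma_{x_{k-1}})$ and has mean $\theta\sigma_{x_{k-1}}$. Iterate for $k=n,\dots,1$.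

Therefore $\mathbb E[f\mid\sigma_\rho]=(b\theta)^n\sigma_\rho$. Since $\mathbb E\sigma_\rho=0$,
$$\operatorname{Var}f\ \ge\ \operatorname{Var}\bigl(\mathbb E[f\mid\sigma_\rho]\bigr)=(b\theta)^{2n}.$$
In the Dirichlet form only leaves contribute, and at a leaf $x$ only the summand $\sigma_x$ varies:
$$D(f)=\sum_{x\text{ leaf}}\mathbb E\operatorname{Var}(\sigma_x\mid\sigma_{V\setminus x})\le b^n .$$
By (3), $\tau_2(n,b,\beta)\ge\operatorname{Var}f/D(f)\ge b^n\theta^{2n}$, so $\tau_2(\beta)\ge\log(b\tanh^2\beta)$. This is positive when $b\tanh^2\beta>1$, that is, when $\beta>\beta_c$.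

**Step 2: the exponent is never negative.** At $\beta=0$ the sites are independent and each $\mathsf E_v-I$ has eigenvalues $0$ and $-1$, so the gap is $1$. By Theorem A, $\tau_2(n,b,\beta)\ge\tau_2(n,b,0)=1$, and hence $\tau_2(\beta)\ge0$ for all $\beta\ge0$.

**Step 3: the exponent vanishes up to $\beta_c$.** This is the only place where we import a theorem. Ding, Lubetzky and Peres (*Mixing time of critical Ising model on trees is polynomial in the height*, Comm. Math. Phys. 295 (2010), 161–207) proved that at $\beta_c=\operatorname{arctanh}(1/\sqrt b)$ the inverse spectral gap of the continuous-time Glauber dynamics on the $b$-ary tree of height $n$ is $O(n^c)$ for some constant $c$, for any boundary condition. The free boundary case gives $\tau_2(\beta_c)\le0$. By Theorem A, $\tau_2(\beta)\le\tau_2(\beta_c)\le0$ for $0\le\beta\le\beta_c$, and with Step 2, $\tau_2(\beta)=0$ there. By Step 1, $\tau_2(\beta)>0$ for $\beta>\beta_c$. So the zero set is exactly $[0,\beta_c]$. $\blacksquare$
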